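\title{Scott sentences of structures determined by a back-and-forth type}

\begin{abstract}
Call a countable structure $\mathcal M$ \emph{$\alpha$-determined} if every countable $\mathcal N$ with $\mathcal M\le_\alpha\mathcal N$ is isomorphic to $\mathcal M$, where $\le_\alpha$ is the $\alpha$-th back-and-forth relation. Such a structure is known to have a $\Pi_{\alpha+2}$ Scott sentence, and Chen, Gonzalez and Harrison-Trainor asked whether it must have a $\Pi_{\alpha+1}$ or even a $\Pi_\alpha$ Scott sentence. We construct a $2$-determined structure with no $\Pi_3$ Scott sentence, so both answers are negative. We also determine, for each of the two bounds, the countable ordinals $\alpha$ at which it holds.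
\end{abstract}

\section{The question and the results}\label{sec:intro}

There are two ways to say that a countable structure is recognized by $\alpha$ alternations of quantifiers. One asks for a single infinitary sentence of complexity $\alpha$ that describes the structure. The other asks that no other structure be $\alpha$-back-and-forth above it. This paper compares the two. Throughout, languages are countable and structures are countable and nonempty.

\subsection*{Formulas}
Formulas of $\mathcal L_{\omega_1\omega}$ are built from atomic formulas with negation, countable conjunctions and disjunctions, and finite strings of quantifiers; they have finitely many free variables. The class $\Sigma_0=\Pi_0$ consists of the finitary quantifier-free formulas. For a countable ordinal $\alpha\ge1$, a $\Sigma_\alpha$ formula is a countable disjunction of formulas $\exists\bar y\,\psi$ with $\psi\in\Pi_\beta$ for some $\beta<\alpha$, and a $\Pi_\alpha$ formula is a countable conjunction of formulas $\forall\bar y\,\psi$ with $\psi\in\Sigma_\beta$ for some $\beta<\alpha$. We identify equivalent formulas. Then $\Sigma_\beta\cup\Pi_\beta\subseteq\Sigma_\alpha\cap\Pi_\alpha$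 for $\beta<\alpha$, all classes are closed under finite conjunction and disjunction, negation interchanges $\Sigma_\alpha$ and $\Pi_\alpha$, and for $\alpha\ge1$ the class $\Sigma_\alpha$ is closed under countable disjunction and $\exists$, the class $\Pi_\alpha$ under countable conjunction and $\forall$. A \emph{literal} is an atomic formula or the negation of one. A \emph{Scott sentence} for $\mathcal M$ is a sentence whose countable models are exactly the structures isomorphic to $\mathcal M$.

\subsection*{Back-and-forth relations}
Fix an enumeration $(\theta_i)_{i\in\omega}$ of the atomic formulas in the variables $x_0,x_1,\dots$. For tuples $\bar a\in\mathcal M$ and $\bar b\in\mathcal N$ of the same length $n$ define: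
\begin{itemize}
\item $(\mathcal M,\bar a)\le_0(\mathcal N,\bar b)$ if $\mathcal M\models\theta_i(\bar a)\iff\mathcal N\models\theta_i(\bar b)$ for every $i<n$ such that all variables of $\theta_i$ lie among $x_0,\dots,x_{n-1}$;
\item for $\alpha>0$, $(\mathcal M,\bar a)\le_\alpha(\mathcal N,\bar b)$ if for every $\beta<\alpha$ and every tuple $\bar d\in\mathcal N$ there is a tuple $\bar c\in\mathcal M$ of the same length with $(\mathcal N,\bar b\bar d)\le_\beta(\mathcal M,\bar a\bar c)$.
\end{itemize}
We write $\mathcal M\le_\alpha\mathcal N$ when the tuples are empty, and $\equiv_\alpha$ for $\le_\alpha$ in both directions. The definition describes a game: a challenger lowers the ordinal and plays a tuple on the right, the defender answers on the left, and the two sides are exchanged. At the end only finitely many atomic formulas are compared, so that $\le_0$ is a finitary condition even when the language is infinite. The link with formulas is Karp's theorem (Lemma~\ref{lem:karp}): for $\alpha\ge1$, $\mathcal M\le_\alpha\mathcal N$ holds if and only if every $\Pi_\alpha$ sentence true in $\mathcal M$ is true in $\mathcal N$.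

\begin{definition}
A structure $\mathcal M$ is \emph{$\alpha$-determined} if $\mathcal M\le_\alpha\mathcal N$ implies $\mathcal M\cong\mathcal N$ for all countable $\mathcal N$.
\end{definition}

For example, in the language of pure equality a set $\mathcal M$ with $n<\omega$ elements satisfies $\mathcal M\le_1\mathcal N$ exactly when $|\mathcal N|\le n$. So it is $1$-determined only for $n=1$. It is always $2$-determined, because ``there are exactly $n$ elements'' is $\Pi_2$.

\subsection*{The question}
By Karp's theorem, $\mathcal M$ is $\alpha$-determined if and only if it is the only countable model of its $\Pi_\alpha$ theory. A structure with a $\Pi_\alpha$ Scott sentence is therefore $\alpha$-determined. Since $\Pi_\alpha$ is closed under countable conjunction, the converse holds for $\mathcal M$ exactly when countably many sentences of the theory already exclude all other structures. For $\alpha=1$ they do: the $\Pi_1$ theory is axiomatized by the countably many finitary universal sentences in it. One might guess that the same happens at every level, or that at most one more quantifier is needed. It is known that every $\alpha$-determined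 structure has a $\Pi_{\alpha+2}$ Scott sentence. The following question, posed by Chen, Gonzalez and Harrison-Trainor~\cite{CGH}, asks whether this bound can be lowered.

\medskip
\noindent\textbf{Question.} (a) Is it true that for every countable ordinal $\alpha\ge1$, every $\alpha$-determined countable structure has a $\Pi_{\alpha+1}$ Scott sentence? (b) Is the same true with $\Pi_\alpha$ in place of $\Pi_{\alpha+1}$?
\medskip

Both answers are negative, already at $\alpha=2$.

\begin{theorem}\label{thm:A}
There is a countable $2$-determined structure $\mathcal M$ that has no $\Pi_3$ Scott sentence, and hence no $\Pi_2$ Scott sentence.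
\end{theorem}

The second theorem gives the answer level by level. Zero is not counted as a limit ordinal.

\begin{theorem}\label{thm:B}
Let $\alpha\ge1$ be a countable ordinal.
\begin{enumerate}
\item[(1)] Every $\alpha$-determined countable structure has a $\Pi_\alpha$ Scott sentence if and only if $\alpha=1$ or $\alpha$ is a limit.
\item[(2)] Every $\alpha$-determined countable structure has a $\Pi_{\alpha+1}$ Scott sentence if and only if $\alpha=1$, or $\alpha$ is a limit, or $\alpha=\lambda+1$ with $\lambda$ a limit.
\item[(3)] If $\alpha=\beta+2$, where $\beta\ge0$ is any countable ordinal, then some $\alpha$-determined countable structure has no $\Sigma_{\alpha+2}$ Scott sentence.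
\end{enumerate}
\end{theorem}

The source of all the negative results is that $\mathcal M\le_2\mathcal N$ transfers from $\mathcal M$ to $\mathcal N$ more than the $\Pi_2$ sentences taken one at a time suggest: it transfers every sentence of the shape $\forall\bigvee\bigwedge\exists$, which is $\Pi_4$. Section~\ref{sec:idea} proves this and shows on a small example that a $\Pi_3$ sentence cannot imitate it. Sections~\ref{sec:thmA} and~\ref{sec:construction} prove Theorem~\ref{thm:A}. The positive parts of Theorem~\ref{thm:B} are in Section~\ref{sec:basic}, the negative parts in Sections~\ref{sec:gadgets}--\ref{sec:odometer}.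

\section{Back-and-forth relations and formulas}\label{sec:basic}

In this section the language is arbitrary. A \emph{finitary existential} formula is one of the form $\exists\bar y\,\varphi$ with $\varphi\in\Sigma_0$.

\begin{lemma}\label{lem:one}
$(\mathcal K,\bar a)\le_1(\mathcal K',\bar b)$ if and only if every finitary existential formula true of $\bar b$ in $\mathcal K'$ is true of $\bar a$ in $\mathcal K$.
\end{lemma}

\begin{proof}
Suppose $(\mathcal K,\bar a)\le_1(\mathcal K',\bar b)$ and $\mathcal K'\models\varphi(\bar b,\bar d)$ with $\varphi$ quantifier-free, written in the variables $x_0,x_1,\dots$. Append arbitrary elements to $\bar d$ until the length of $\bar b\bar d$ exceeds the index $i$ of every $\theta_i$ occurring in $\varphi$. A tuple $\bar c$ with $(\mathcal K',\bar b\bar d)\le_0(\mathcal K,\bar a\bar c)$ then satisfies $\varphi(\bar a,\bar c)$. Conversely, given $\bar d\in\mathcal K'$, let $\varphi$ be the conjunction of the finitely many literals $\theta_i$ or $\neg\theta_i$ that are true of $\bar b\bar d$ and relevant to $\le_0$ at this length. Then $\exists\bar y\,\varphi(\bar x,\bar y)$ is true of $\bar b$, hence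 of $\bar a$, and a witness $\bar c$ satisfies $(\mathcal K',\bar b\bar d)\le_0(\mathcal K,\bar a\bar c)$.
\end{proof}

If $(\mathcal K,\bar a)\le_1(\mathcal K',\bar b)$, then the lemma applies to a literal and to its negation, so $\bar a$ and $\bar b$ satisfy the same literals. In particular $\le_1$ implies $\le_0$.

\begin{lemma}[Karp]\label{lem:karp}
For $\alpha\ge1$, $(\mathcal K,\bar a)\le_\alpha(\mathcal K',\bar b)$ if and only if every $\Pi_\alpha$ formula true of $\bar a$ in $\mathcal K$ is true of $\bar b$ in $\mathcal K'$.
\end{lemma}

\begin{proof}
Induction on $\alpha$. A $\Pi_1$ formula is a conjunction of negations of finitary existential formulas, so the case $\alpha=1$ is Lemma~\ref{lem:one}. Let $\alpha>1$.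

Assume $\le_\alpha$, and suppose that a $\Pi_\alpha$ formula true of $\bar a$ fails at $\bar b$. Then some conjunct $\forall\bar y\,\chi$ fails at $\bar b$, where $\chi\in\Sigma_\eta$, $\eta<\alpha$, and we may take $\eta\ge1$. Pick $\bar d$ with $\mathcal K'\models\neg\chi(\bar b,\bar d)$ and $\bar c$ with $(\mathcal K',\bar b\bar d)\le_\eta(\mathcal K,\bar a\bar c)$. Since $\neg\chi\in\Pi_\eta$, induction gives $\mathcal K\models\neg\chi(\bar a,\bar c)$, which contradicts $\mathcal K\models\forall\bar y\,\chi(\bar a,\bar y)$.

Assume that $\le_\alpha$ fails. There are $\eta<\alpha$ and $\bar d$ such that no $\bar c$ satisfies $(\mathcal K',\bar b\bar d)\le_\eta(\mathcal K,\bar a\bar c)$; as $\le_1$ implies $\le_0$, we may take $\eta\ge1$. By induction, for each of the countably many $\bar c$ of the length of $\bar d$ there is $\pi_{\bar c}\in\Pi_\eta$ true of $\bar b\bar d$ and false of $\bar a\bar c$. The formula $\forall\bar y\,\bigvee_{\bar c}\neg\pi_{\bar c}(\bar x,\bar y)$ is $\Pi_\alpha$, true of $\bar a$ and false of $\bar b$.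
\end{proof}

We use the following consequences, for $\alpha\ge1$.
\begin{itemize}
\item[(K1)] $\le_\alpha$ is reflexive and implies $\le_\gamma$ for $\gamma\le\alpha$. So to verify $\le_{\gamma+1}$ with $\gamma\ge1$ it suffices to answer each $\bar d$ at level $\gamma$.
\item[(K2)] $\le_\alpha$ is preserved when entries of the two tuples are deleted, permuted or repeated in the same way. So for a finite set $F\subseteq\mathcal K$ and an injection $e:F\to\mathcal K'$ we may write $(\mathcal K,F)\le_\alpha(\mathcal K',e(F))$ for the relation between any enumeration of $F$ and its image under $e$.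
\item[(K3)] If $(\mathcal K,\bar a)\le_\alpha(\mathcal K',\bar b)$ and $\eta<\alpha$, then $\bar a$ and $\bar b$ satisfy the same $\Sigma_\eta$ and $\Pi_\eta$ formulas, since such a formula and its negation are both $\Pi_\alpha$.
\item[(K4)] For a limit $\lambda$, $\le_\lambda$ holds if and only if $\le_\eta$ holds for all $1\le\eta<\lambda$: a challenge at level $\beta<\lambda$ is answered using $\le_{\beta+1}$.
\item[(K5)] $\le_\alpha$ is unchanged if both structures are expanded by relations each of which is empty in both or holds of all tuples in both: replace the new atomic formulas by a false or a true one.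
\end{itemize}

The most direct way to obtain a Scott sentence for an $\alpha$-determined $\mathcal M$ is to write the definition of $\mathcal M\le_\alpha\mathcal N$ as a sentence about $\mathcal N$. Quantifiers over $\mathcal M$ become countable conjunctions and disjunctions, and each step costs two levels. This loss disappears at limit ordinals, which gives the positive parts of Theorem~\ref{thm:B}.

\begin{proposition}\label{prop:positive}
Let $\mathcal M$ be $\alpha$-determined. If $\alpha=1$ or $\alpha$ is a limit, then $\mathcal M$ has a $\Pi_\alpha$ Scott sentence. If $\alpha=\lambda+1$ with $\lambda$ a limit, then $\mathcal M$ has a $\Pi_{\alpha+1}$ Scott sentence.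
\end{proposition}

\begin{proof}
It suffices to find a sentence of the stated complexity whose models are the $\mathcal N$ with $\mathcal M\le_\alpha\mathcal N$. For $\alpha=1$ take the conjunction of all negations of finitary existential sentences that are true in $\mathcal M$; it is $\Pi_1$, and Lemma~\ref{lem:one} applies.

In general we define, for each countable $\delta$ and each $\bar a\in\mathcal M$, formulas $\varphi^\delta_{\bar a}(\bar x)$ and $\psi^\delta_{\bar a}(\bar x)$ such that $\mathcal N\models\varphi^\delta_{\bar a}(\bar b)$ if and only if $(\mathcal M,\bar a)\le_\delta(\mathcal N,\bar b)$, and $\mathcal N\models\psi^\delta_{\bar a}(\bar b)$ if and only if $(\mathcal N,\bar b)\le_\delta(\mathcal M,\bar a)$. For $\delta=0$ both are the finite conjunction of the relevant literals true of $\bar a$. For $\delta>0$ put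
\[
\varphi^\delta_{\bar a}=\bigwedge_{\eta<\delta}\ \bigwedge_{l<\omega}\ \forall y_1\dots y_l\bigvee_{\bar c\in\mathcal M^l}\psi^\eta_{\bar a\bar c}(\bar x,\bar y),
\qquad
\psi^\delta_{\bar a}=\bigwedge_{\eta<\delta}\ \bigwedge_{\bar d\in\mathcal M^{<\omega}}\exists\bar y\ \varphi^\eta_{\bar a\bar d}(\bar x,\bar y).
\]
Write $\delta=\mu+k$ with $\mu$ zero or a limit and $k<\omega$, and let $c(\delta)=\mu+2k$. If $\eta<\delta$ then $c(\eta)+1<c(\delta)$: either $\eta=\mu+k'$ with $k'<k$, or $\eta<\mu$ and then $c(\eta)+1<\mu$. By induction on $\delta$, both formulas are $\Pi_{c(\delta)}$: the disjunctions $\bigvee_{\bar c}\psi^\eta_{\bar a\bar c}$ and the formulas $\exists\bar y\,\varphi^\eta_{\bar a\bar d}$ are $\Sigma_{c(\eta)+1}$. Since $c(\lambda)=\lambda$ and $c(\lambda+1)=\lambda+2$, the sentence $\varphi^\alpha_\emptyset$ has the required complexity.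
\end{proof}

For $\alpha=2$ the sentence $\varphi^2_\emptyset$ is $\Pi_4$. It is a conjunction of sentences $\forall\bar y\bigvee_{\bar c}\bigwedge_{\bar d}\exists\bar z\,(\dots)$ with a quantifier-free matrix, together with simpler ones. Theorem~\ref{thm:A} says that this pattern cannot in general be compressed into $\Pi_3$.

\section{What $\le_2$ preserves and a $\Pi_3$ sentence misses}\label{sec:idea}

From now on all languages are relational, with symbols of positive arity.

\begin{lemma}\label{lem:shape}
Let $\mathcal M\le_2\mathcal N$, and let $\varphi_{i,j}(\bar x)$ $(i,j\in\omega)$ be finitary existential formulas. If $\mathcal M\models\forall\bar x\bigvee_i\bigwedge_j\varphi_{i,j}(\bar x)$, then $\mathcal N$ satisfies the same sentence.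
\end{lemma}

\begin{proof}
Given $\bar b\in\mathcal N$, take $\bar a\in\mathcal M$ with $(\mathcal N,\bar b)\le_1(\mathcal M,\bar a)$ and $i$ with $\mathcal M\models\bigwedge_j\varphi_{i,j}(\bar a)$. By Lemma~\ref{lem:one} each $\varphi_{i,j}$ is true of $\bar b$.
\end{proof}

To show that no $\Pi_3$ sentence can do the work of such a sentence, we need a way to build new models of a $\Pi_3$ sentence $\Psi$ true in $\mathcal K$. The truth of $\Psi$ is certified by witnesses satisfying $\Pi_1$ formulas, and $\Pi_1$ formulas are preserved upward along $\le_1$. So we may move the finite part built so far to another place in $\mathcal K$ that is $\le_1$-above it, infinitely often, and pass to the limit.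

A \emph{chain} in $\mathcal K$ is a sequence of finite nonempty sets $F_k\subseteq\mathcal K$ and injections $e_k:F_k\to F_{k+1}$ with $(\mathcal K,F_k)\le_1(\mathcal K,e_k(F_k))$ for all $k\in\omega$. Its \emph{limit} $\mathcal N$ has as universe the disjoint union of the $F_k$ modulo the equivalence relation generated by $u\sim e_k(u)$ for $u\in F_k$. We write $[u]$ for the class of $u\in F_k$; the map $u\mapsto[u]$ is injective on $F_k$. Every tuple of $\mathcal N$ is $[\bar a]$ for a tuple $\bar a$ from a single $F_k$, and we put $\mathcal N\models R([\bar a])$ if and only if $\mathcal K\models R(\bar a)$. This does not depend on $k$, because $\bar a$ and $e_k(\bar a)$ satisfy the same literals.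

\begin{lemma}\label{lem:limit}
If $\mathcal N$ is the limit of a chain $(F_k,e_k)$ in $\mathcal K$, then $(\mathcal K,F_k)\le_1(\mathcal N,[F_k])$ for all $k$. Hence a $\Pi_1$ formula true in $\mathcal K$ of a tuple $\bar a$ from $F_k$ is true in $\mathcal N$ of $[\bar a]$.
\end{lemma}

\begin{proof}
Let $\bar a$ enumerate $F_k$, and let $\mathcal N\models\exists\bar y\,\varphi([\bar a],\bar y)$ with $\varphi$ quantifier-free. The witnesses are represented in some $F_l$ with $l\ge k$, so $\exists\bar y\,\varphi$ is true in $\mathcal K$ of $e_{l-1}\cdots e_k(\bar a)$. By Lemma~\ref{lem:one} and (K2), a finitary existential formula true of $e_j(\bar b)$ is true of $\bar b$ for $\bar b$ from $F_j$. Applying this for $j=l-1,\dots,k$ shows that $\exists\bar y\,\varphi$ is true of $\bar a$. Now use Lemmas~\ref{lem:one} and~\ref{lem:karp}.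
\end{proof}

\begin{lemma}\label{lem:pi3}
Let $\Psi$ be a $\Pi_3$ sentence true in $\mathcal K$ and let $F_0\subseteq\mathcal K$ be finite and nonempty. Suppose that for every $k\in\omega$ and every finite nonempty $F\subseteq\mathcal K$ we are given an injection $e_{F,k}:F\to\mathcal K$ with $(\mathcal K,F)\le_1(\mathcal K,e_{F,k}(F))$. Then there is a chain $(F_k,e_k)$ that starts at $F_0$, has $e_k=e_{F_k,k}$ for all $k$, and whose limit satisfies $\Psi$.
\end{lemma}

\begin{proof}
Write $\Psi=\bigwedge_m\forall\bar x_m\bigvee_i\exists\bar y\,\theta_{m,i}(\bar x_m,\bar y)$ with $\theta_{m,i}\in\Pi_1$. A \emph{task at $l$} is a pair $(m,\bar a)$ with $\bar a$ a tuple from $F_l$ of the length of $\bar x_m$. Fix a surjection $k\mapsto(l_k,r_k)$ from $\omega$ onto $\omega\times\omega$ with $l_k\le k$. As soon as $F_l$ is defined, list the countably many tasks at $l$ in a sequence indexed by $\omega$, with repetitions if necessary. (If $\Psi$ has no conjuncts there are no tasks, and we put $F_{k+1}=e_k(F_k)$.) Given $F_k$, put $e_k=e_{F_k,k}$, let $(m,\bar a)$ be the $r_k$-th task at $l_k$, and let $\bar a^*=e_k\cdots e_{l_k}(\bar a)$. Since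 $\mathcal K\models\Psi$, there are $i$ and $\bar w\in\mathcal K$ with $\mathcal K\models\theta_{m,i}(\bar a^*,\bar w)$. Let $F_{k+1}$ consist of $e_k(F_k)$ and the entries of $\bar w$. By Lemma~\ref{lem:limit} the limit $\mathcal N$ satisfies $\theta_{m,i}([\bar a],[\bar w])$. Every tuple of $\mathcal N$ is $[\bar a]$ for some $\bar a$ from some $F_l$, and every task $(m,\bar a)$ at $l$ is treated at some step, so $\mathcal N\models\Psi$.
\end{proof}

The moved set $e_k(F_k)$ keeps all universal properties of $F_k$ and may gain new ones. In the limit an element can collect infinitely many universal properties that no element of $\mathcal K$ has simultaneously. The next example shows this in the simplest setting.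

\begin{example}\label{ex:toy}
Let $\mathcal T$ be the countable set of functions $t:\omega\to\omega\cup\{\infty\}$ with $t(i)=\infty$ for all but finitely many $i$. The language has a unary symbol $V$ and binary symbols $W_{i,j}$. The structure $\mathcal K$ has \emph{roots} $c\in V$, each with a function $t_c\in\mathcal T$, every $t\in\mathcal T$ occurring for infinitely many roots, and for each root $c$ and all $i,j$ with $j<t_c(i)$ one \emph{leaf} $y_{c,i,j}$; the relation $W_{i,j}$ consists of the pairs $(c,y_{c,i,j})$. The sentence
\[
\Phi_0:\quad\forall c\,\Big[\neg V(c)\vee\bigvee_i\bigwedge_j\exists y\,W_{i,j}(c,y)\Big]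
\]
says that every root has an index $i$ with $t_c(i)=\infty$. It holds in $\mathcal K$, so by Lemma~\ref{lem:shape} it holds in every $\mathcal N$ with $\mathcal K\le_2\mathcal N$. We claim that every $\Pi_3$ sentence $\Psi$ true in $\mathcal K$ has a model in which $\Phi_0$ fails.

Let $F\subseteq\mathcal K$ be finite and $k\in\omega$. Add to $F$ the roots of its leaves, and let $n$ exceed every $j$ with some $y_{c,i,j}\in F$. For the roots $c\in F$ choose distinct roots $c'$ with $t_{c'}(i)=\min(t_c(i),n)$ for $i<k$ and $t_{c'}(i)=t_c(i)$ for $i\ge k$. Put $e_{F,k}(c)=c'$ and $e_{F,k}(y_{c,i,j})=y_{c',i,j}$. Define $h$ on roots by $h(c')=c$ for $c\in F$, sending every other root $d$ injectively to a root outside $F$ with the same function, and put $h(y_{d,i,j})=y_{h(d),i,j}$, which exists because $t_d\le t_{h(d)}$. Then $h$ is an embedding of $\mathcal K$ into itself with $h(e_{F,k}(u))=u$ for $u\in F$, so existential formulas true of $e_{F,k}(F)$ are true of $F$, and $(\mathcal K,F)\le_1(\mathcal K,e_{F,k}(F))$. Apply Lemma~\ref{lem:pi3} with $F_0=\{c\}$ a single root. Given $i$, the image $c^*$ of $c$ in $F_{i+2}$ has $t_{c^*}(i)=m<\infty$,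 and the $\Pi_1$ fact $\neg\exists y\,W_{i,m}(c^*,y)$ passes to the limit. So $[c]$ violates $\Phi_0$ in a model of $\Psi$.

The structure $\mathcal K$ is not $2$-determined. Let $\mathcal K^-\not\cong\mathcal K$ be obtained by deleting the roots with $t_c\equiv\infty$ and their leaves. For $\bar d\in\mathcal K^-$, any finite subset of $\mathcal K$ containing $\bar d$ and the roots of its leaves embeds in $\mathcal K^-$ over $\bar d$: replace each deleted root by an unused root with $t(0)$ finite and large and $t(i)=\infty$ for $i>0$. Thus $(\mathcal K^-,\bar d)\le_1(\mathcal K,\bar d)$, and $\mathcal K\le_2\mathcal K^-$.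
\end{example}

What remains is to make a sentence like $\Phi_0$, together with $\Pi_2$ sentences, force the isomorphism type, while keeping the freedom to lower infinite values to finite ones.

\section{A $2$-determined structure with no $\Pi_3$ Scott sentence}\label{sec:thmA}

The plan is that an infinite value $t_c(i)$ should produce an element $y$ that enumerates the whole structure and carries, in its atomic type, a name for the diagram of this enumeration. The language $L$ has unary symbols $V,A,U_n$ and binary symbols $W_i,G_j,B_k$ ($n,i,j,k\in\omega$). Elements of $V$ are \emph{roots} and elements of $A$ are \emph{enumerators}. The relation $W_i(c,y)$ attaches the enumerator $y$ to the root $c$ at index $i$, and $G_j(y,u)$ says that $u$ is the $j$-th element listed by $y$. The \emph{color} of $y\in A$ is the set $\rho(y)=\{n:U_n(y)\}$. The relation $B_k(y,u)$ is a promise: either $y$ lists at most $k$ elements, or it lists $u$. Two tuples have the \emph{same atomic type} if they satisfy the same atomic $L$-formulas, equalities included, and $g_{<k}(y)$ abbreviates $(g_0(y),\dots,g_{k-1}(y))$.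

\begin{proposition}\label{prop:M}
There are a countably infinite $L$-structure $\mathcal M$ and a \emph{level} function $\ell:A\to\omega\cup\{\infty\}$ with the following properties.
\begin{itemize}
\item[(M1)] $V\ne\emptyset$, $W_i\subseteq V\times A$ and $G_j\subseteq A\times\mathcal M$. If $W_i(c,y)$ and $W_i(c,y')$, then $\ell(y)=\ell(y')$.
\item[(M2)] For $y\in A$, $\exists u\,G_j(y,u)$ holds if and only if $j<\ell(y)$, and then $u=:g_j(y)$ is unique. If $\ell(y)=\infty$, then $j\mapsto g_j(y)$ is a bijection $\omega\to\mathcal M$.
\item[(M3)] For each $(y,u)\in A\times\mathcal M$ there is $k$ with $B_k(y,u)$. If $B_k(y,u)$ and $\ell(y)>k$, then $u=g_j(y)$ for some $j$.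
\item[(M4)] Each color $o$ occurring in $\mathcal M$ is the color of exactly one element $y_o$ of level $\infty$. If $\rho(y)=o$ and $k\le\ell(y)$, $k<\omega$, then $(y,g_{<k}(y))$ and $(y_o,g_{<k}(y_o))$ have the same atomic type.
\item[(M5)] For each $c\in V$ there are $i$ and $y$ with $W_i(c,y)$ and $\ell(y)=\infty$.
\item[(M6)] For each finite $F\subseteq\mathcal M$ there is an injection $e:F\to\mathcal M$ such that $(\mathcal M,F)\le_1(\mathcal M,e(F))$ and every element of $A\cap e(F)$ has finite level.
\end{itemize}
\end{proposition}

The proof occupies Section~\ref{sec:construction}. Before using the proposition we explain why roots and promises are there. The statement ``some enumerator has level $\infty$'' has the shape $\exists\bigwedge\exists$, to which Lemma~\ref{lem:shape} does not apply, and ``every enumerator has level $\infty$'' is incompatible with (M6). The roots turn the requirement into a statement of the shape $\forall\bigvee\bigwedge\exists$, as in Example~\ref{ex:toy}, and the last clause of (M1) allows one to exchange $\bigwedge_j\exists y$ for $\exists y\bigwedge_j$. The statement ``an enumerator of level $\infty$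 lists every element'', written directly, is $\forall y,u\,[\neg A(y)\vee\bigvee_m\forall v\,\neg G_m(y,v)\vee\bigvee_jG_j(y,u)]$; it is $\Pi_3$, with a universal quantifier under the disjunction. The promises replace it by the $\Pi_2$ sentences (A3) below.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal M$ be as in Proposition~\ref{prop:M}.

\emph{$\mathcal M$ is $2$-determined.} Let $\mathcal M\le_2\mathcal N$. The following sentences are $\Pi_2$ and true in $\mathcal M$, so they hold in $\mathcal N$ by Lemma~\ref{lem:karp}.
\begin{itemize}
\item[(A1)] $\exists c\,V(c)$; $\forall c,y\,[W_i(c,y)\to A(y)]$; $\forall y,u,v\,[G_j(y,u)\wedge G_j(y,v)\to u=v]$, for all $i,j$. These follow from (M1) and (M2).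
\item[(A2)] $\forall c,y,y',u\,[W_i(c,y)\wedge W_i(c,y')\wedge G_j(y,u)\to\exists u'\,G_j(y',u')]$, for all $i,j$. In $\mathcal M$ the hypothesis gives $j<\ell(y)=\ell(y')$.
\item[(A3)] $\forall y,u\,[A(y)\to\bigvee_kB_k(y,u)]$, and $\forall y,u,v\,[B_k(y,u)\wedge G_k(y,v)\to\bigvee_jG_j(y,u)]$ for all $k$. In $\mathcal M$, $G_k(y,v)$ gives $\ell(y)>k$, and (M3) applies.
\item[(A4)] For each color $o$ of $\mathcal M$, each $k$, and each literal $\nu(x,z_0,\dots,z_{k-1})$ true of $(y_o,g_{<k}(y_o))$,
\[
\forall x,\bar z\,\Big[\neg A(x)\vee\bigvee_{j<k}\neg G_j(x,z_j)\vee\bigvee_{n\in o}\neg U_n(x)\vee\bigvee_{n\notin o}U_n(x)\vee\nu(x,\bar z)\Big].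
\]
In $\mathcal M$, if $x\in A$ has color $o$ and $G_j(x,z_j)$ for $j<k$, then $k\le\ell(x)$ and $\bar z=g_{<k}(x)$, so $\nu(x,\bar z)$ holds by (M4).
\end{itemize}
Two more sentences hold in $\mathcal M$, the first by (M5) and (M2), and pass to $\mathcal N$ by Lemma~\ref{lem:shape}; in the second, $o$ ranges over the countably many colors of $\mathcal M$.
\begin{itemize}
\item[(A5)] $\forall c\,\big[\neg V(c)\vee\bigvee_i\bigwedge_j\exists y\,\exists u\,(W_i(c,y)\wedge G_j(y,u))\big]$.
\item[(A6)] $\forall x\,\big[\neg A(x)\vee\bigvee_o\big(\bigwedge_{n\in o}U_n(x)\wedge\bigwedge_{n\notin o}\neg U_n(x)\big)\big]$.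
\end{itemize}
Work in $\mathcal N$. Pick $c\in V$ by (A1) and $i$ by (A5), and fix $y$ with $W_i(c,y)$; then $y\in A$. For each $j$ some $y_j$ with $W_i(c,y_j)$ has a $G_j$-successor, so by (A2) and (A1) there is a unique $h_j$ with $G_j(y,h_j)$. Given $u\in\mathcal N$, (A3) provides $k$ with $B_k(y,u)$, and since $G_k(y,h_k)$, it follows that $u=h_j$ for some $j$. Thus $\mathcal N=\{h_j:j\in\omega\}$. By (A6) the color of $y$ is a color $o$ of $\mathcal M$. By (A4), for every $k$ each literal true of $(y_o,g_{<k}(y_o))$ is true of $(y,h_0,\dots,h_{k-1})$, so these tuples have the same atomic type. As $\mathcal M=\{g_j(y_o):j\in\omega\}$ by (M2), the map $g_j(y_o)\mapsto h_j$ is an isomorphism $\mathcal M\cong\mathcal N$.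

\emph{$\mathcal M$ has no $\Pi_3$ Scott sentence.} Let $\Psi$ be a $\Pi_3$ sentence true in $\mathcal M$. Apply Lemma~\ref{lem:pi3} with the injections given by (M6), and let $\mathcal N\models\Psi$ be the limit of the resulting chain. An element of $A^{\mathcal N}$ has the form $[u]=[e_k(u)]$ with $u\in A\cap F_k$. The element $e_k(u)\in F_{k+1}$ has a finite level $m$, so it satisfies the $\Pi_1$ formula $\neg\exists v\,G_m(x,v)$ by (M2), and $[u]$ satisfies it in $\mathcal N$ by Lemma~\ref{lem:limit}. In $\mathcal M$, by (M1) and (M5), there is $y\in A$ with $\exists v\,G_m(y,v)$ for all $m$. So $\mathcal N\not\cong\mathcal M$, and $\Psi$ is not a Scott sentence of $\mathcal M$. Since $\Pi_2\subseteq\Pi_3$, there is no $\Pi_2$ Scott sentence either.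
\end{proof}

The first part of the proof shows that the conjunction of (A1)--(A6) is a Scott sentence of $\mathcal M$. It is $\Pi_4$, in agreement with the known bound $\Pi_{\alpha+2}$, and (A5) is its only conjunct that is not visibly $\Pi_3$.

\section{Construction of $\mathcal M$}\label{sec:construction}

Properties (M1)--(M5) describe a very rigid structure, and (M6) asks for flexibility. Let $y$ have level $\infty$ and let $y'=e(y)$ be as in (M6). The two elements satisfy the same literals, so $y'$ has the color of $y$, and (M4) requires the finite list of $y'$ to be a copy of an initial segment of the list of $y$. We arrange this by building $\mathcal M$ from finite stages and, from time to time, adding a copy $S'$ of the current stage $S$, in which the enumerators stop after listing $S'$. Then every finite configuration that later appears around $S'$ must also appear around $S$, up to finitely many symbols. A second kind of step produces it.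

\subsection*{Stages}
A \emph{stage} is a finite $L$-structure $S$ together with functions $t_c:\omega\to\omega\cup\{\infty\}$ for $c\in V^S$, each taking the value $\infty$ at all but finitely many places, such that the following hold.
\begin{itemize}
\item[(S1)] $S=V\sqcup A$, $V\ne\emptyset$, $W_i\subseteq V\times A$, $U_n\subseteq A$. For each $y\in A$ there is exactly one pair $(c,i)$ with $W_i(c,y)$. We write $r(y)=c$, $\mathrm{ind}(y)=i$, and $\ell(y)=t_c(i)$.
\item[(S2)] $G_j\subseteq A\times S$. If $\ell(y)<\infty$ then $\ell(y)\le|S|$. For $j<\min(\ell(y),|S|)$ there is exactly one $u=:g_j(y)$ with $G_j(y,u)$, for other $j$ there is none, and $j\mapsto g_j(y)$ is injective. We write $\operatorname{ran}g(y)$ for the set of these values; it is all of $S$ when $\ell(y)=\infty$.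
\item[(S3)] $B_k\subseteq A\times S$, and each $(y,u)\in A\times S$ has exactly one $k=:B(y,u)$ with $B_k(y,u)$. If $u\notin\operatorname{ran}g(y)$, then $B(y,u)\ge\ell(y)$.
\item[(S4)] Each color $o$ occurring in $S$ is the color of exactly one element $y_o$ of level $\infty$. If $\rho(y)=o$ and $\ell(y)=m<\infty$, then $(y,g_{<m}(y))$ and $(y_o,g_{<m}(y_o))$ have the same atomic type.
\end{itemize}
The functions $t_c$ are not part of the $L$-structure; they record commitments about levels. A stage $S^+$ \emph{extends} $S$ if $S$ is an induced substructure of $S^+$, the functions $t_c$ for $c\in V^S$ are unchanged, and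
\begin{itemize}
\item[(Ext)] if $c\in V^S$ and $t_c(i)<\infty$, then no $y\in S^+\setminus S$ satisfies $W_i(c,y)$.
\end{itemize}
Extension is transitive. Roots, indices, levels, colors, the values $g_j(y)$ already defined, the values $B(y,u)$ and the atomic types of old tuples do not change. If $y\in S$ has finite level, then $g_j(y)$ is defined in $S$ for all $j<\ell(y)$, and no other $g_j(y)$ is ever defined.

Each of the three moves below adds elements to a stage without adding relations among old elements, leaves $G_j(y,\cdot)$ unchanged for old $y$ of finite level, continues the list of each old $y$ of level $\infty$ by an enumeration of the new elements, and gives the new elements of level $\infty$ pairwise distinct colors that do not occur in the old stage. Consequently (S2) holds for old $y$, (S3) holds for pairs of old elements, and (S4) holds for old $y$ with the same $y_o$. Moreover (S3) imposes no inequality on a pair $(y,u)$ with $\ell(y)=\infty$. Only the remaining cases are checked below.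

\subsection*{Growth}
This move secures (M5). Given a stage $T$ and $c\in V^T$, choose $i$ with $t_c(i)=\infty$ and add one element $y\in A$ with $W_i(c,y)$ and a color not occurring in $T$. Let $j\mapsto g_j(y)$ be any bijection from $\{0,\dots,|T|\}$ onto $T\cup\{y\}$, let $g_{|T|}(x)=y$ for all old $x$ of level $\infty$, and put $B=|T|$ on all new pairs in $A\times(T\cup\{y\})$. Since $\ell(y)=\infty$, conditions (S1), (S2), (S4) and (Ext) hold for $y$. For (S3), an old $x$ of finite level has $B(x,y)=|T|\ge\ell(x)$. So the result is a stage extending $T$.

\subsection*{Shadow}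
Given a stage $S$, let $S^+=S\sqcup S'$, where $S'=\{u':u\in S\}$ carries the $L$-structure that makes $u\mapsto u'$ an isomorphism. Put $t_{c'}(i)=|S|$ if $t_c(i)=\infty$ and some $y\in S$ has $W_i(c,y)$, and $t_{c'}(i)=t_c(i)$ otherwise. For each old $y$ of level $\infty$ let $g_j(y)$, $|S|\le j<2|S|$, enumerate $S'$. Put $B(y,u')=B(y',u)=2|S|$ for $y\in A^S$ and $u\in S$. No other relations hold between $S$ and $S'$. We call $(S,S')$ a \emph{shadow pair}.

\begin{lemma}\label{lem:shadow}
$S^+$ is a stage extending $S$. In every stage $T$ extending $S^+$:
\begin{itemize}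
\item[(P1)] $u\mapsto u'$ is an isomorphism between the induced substructures $S$ and $S'$;
\item[(P2)] if $t_{c'}(i)=\infty$ then $t_c(i)=\infty$;
\item[(P3)] every $y'\in A\cap S'$ has finite level, $r(y')\in S'$, and $\operatorname{ran}g(y')\subseteq S'$;
\item[(P4)] if $y\in T\setminus S'$ has root $c'\in S'$ and index $i$, then $t_{c'}(i)=\infty$;
\item[(P5)] if $y\in A\cap S$ has finite level, then $\ell(y')=\ell(y)$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $S$ is finite, $t_{c'}$ differs from $t_c$ at finitely many places. For $y\in A^S$ we have $r(y')=r(y)'$ and $\mathrm{ind}(y')=\mathrm{ind}(y)$; this gives (S1), and (Ext) because new elements have new roots. By the definition of $t_{c'}$, $\ell(y')=\min(\ell(y),|S|)$. The relation $G_j(y',\cdot)$ is nonempty exactly for $j<\min(\ell(y),|S|)$, with $g_j(y')=g_j(y)'$, so (S2) holds for $y'$.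

For (S3), all finite levels in $S^+$ are at most $|S|<2|S|$, which settles the pairs with one entry in $S$ and one in $S'$. If $v'\notin\operatorname{ran}g(y')$, then $v\notin\operatorname{ran}g(y)$ in $S$, so $\ell(y)<\infty$ and $B(y',v')=B(y,v)\ge\ell(y)=\ell(y')$.

For (S4), no new element has level $\infty$ and $\rho(y')=\rho(y)=:o$. Let $m=\ell(y')$. The tuple $(y',g_{<m}(y'))$ is the copy of $(y,g_{<m}(y))$. If $\ell(y)=\infty$ then $y=y_o$ and we are done; if $\ell(y)<\infty$ then $m=\ell(y)$ and (S4) in $S$ applies.

Properties (P1), (P2), (P3), (P5) hold in $S^+$ and concern data that extensions do not change. For (P4), no element of $S$ has its root in $S'$, so $y\in T\setminus S^+$, and (Ext) gives $t_{c'}(i)=\infty$.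
\end{proof}

\subsection*{Transfer}
Let $T$ be a stage extending $S\sqcup S'$ for a shadow pair $(S,S')$, and let $n=|T|$. We want an extension $T^+$ and a map $\tau:T\to T^+$ with $\tau(u')=u$ that is an embedding for as many symbols as possible. Everything outside $S'$, including $S$ itself, is copied to new elements (Figure~\ref{fig:transfer}). Three points need care. A copied enumerator may receive a root $c\in S$; then (Ext) must hold, and (P4) and (P2) are what guarantee it. The copy of $u$ has a list whose full atomic type differs from that of $u$, so it cannot keep the color of $u$; we give it level $\infty$ and a new color that agrees with $\rho(u)$ below $n$, and then (S4) demands nothing further. Finally, if $\ell(u)\le j<n$, the copy needs a value $g_j$ although $u$ has none; to reflect $G_j$ this value must lie outside the range of $\tau$, and a set $Z$ of spare elements supplies it.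

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0) rectangle (2,1); \node at (1,.5) {$S'$};
\draw (3,0) rectangle (5,1); \node at (4,.5) {$S$};
\draw (6,0) rectangle (9,1); \node at (7.5,.5) {$T\setminus(S\cup S')$};
\draw[dashed] (-.3,-.3) rectangle (9.3,1.3); \node[left] at (-.3,.5) {$T$};
\draw (3,-2.2) rectangle (9,-1.2); \node at (6,-1.7) {$R$};
\draw (0,-2.2) rectangle (2,-1.2); \node at (1,-1.7) {$Z$};
\draw[->,thick] (2,.5)--(3,.5) node[midway,above] {$\tau$};
\draw[->,thick] (4,0)--(4,-1.2) node[pos=.65,right] {$\tau$};
\draw[->,thick] (7.5,0)--(7.5,-1.2) node[pos=.65,right] {$\tau$};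
\end{tikzpicture}
\caption{The transfer move extends the stage $T$ to $T\sqcup R\sqcup Z$. The injection $\tau$ sends the shadow $S'$ back onto $S$ and all other elements of $T$ onto the new set $R$; the new set $Z$ lies outside the range of $\tau$.}
\label{fig:transfer}
\end{figure}

Let $R$ and $Z$ be disjoint sets of new elements with $|R|=|T\setminus S'|$ and $|Z|=n$, and let $T^+=T\sqcup R\sqcup Z$. Let $\tau:T\to S\sqcup R$ be a bijection with $\tau(u')=u$ for $u'\in S'$ and $\tau(T\setminus S')=R$. In what follows $u$ ranges over $T\setminus S'$.
\begin{itemize}
\item[(T1)] $\tau(u)$ lies in $V$ or in $A$ according as $u$ does; $Z\subseteq V$; and $t_c\equiv\infty$ for every new $c\in V$.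
\item[(T2)] For $u\in A$: $r(\tau(u))=\tau(r(u))$ and $\mathrm{ind}(\tau(u))=\mathrm{ind}(u)$.
\item[(T3)] The colors of the elements of $A\cap R$ are pairwise distinct and do not occur in $T$, and $\rho(\tau(u))$ and $\rho(u)$ contain the same numbers below $n$.
\item[(T4)] For old $y$ of level $\infty$, the values $g_j(y)$, $n\le j<|T^+|$, enumerate $R\sqcup Z$. For $u\in A$, $j\mapsto g_j(\tau(u))$ is a bijection $\{0,\dots,|T^+|-1\}\to T^+$ with $g_j(\tau(u))=\tau(g_j(u))$ for $j<\min(\ell(u),n)$ and $g_j(\tau(u))\in Z$ for $\min(\ell(u),n)\le j<n$.
\item[(T5)] For $(y,v)\in A\times T^+$ not in $T\times T$: $B(y,v)=B(x,w)$ if $y=\tau(x)$ and $v=\tau(w)$, and $B(y,v)=n$ otherwise.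
\end{itemize}
No other relations hold on tuples not contained in $T$. Colors as in (T3) exist because infinitely many subsets of $\omega$ have a given trace below $n$. Bijections as in (T4) exist because the prescribed values $\tau(g_j(u))\in S\sqcup R$ are distinct and $Z$ has $n$ elements.

\begin{lemma}\label{lem:transfer}
$T^+$ is a stage extending $T$. The map $\tau:T\to T^+$ preserves and reflects $=$, $V$, $A$, all $W_i$, all $B_k$, and $U_j$, $G_j$ for $j<n$.
\end{lemma}

\begin{proof}
The map $\tau$ preserves $V$ and $A$, by (P1) on $S'$ and by (T1) elsewhere; so the roots in (T2) lie in $V$ and (S1) holds. Let $u\in A\cap(T\setminus S')$ have index $i$. If $r(u)\notin S'$, then $\tau(u)$ has a new root and level $\infty$ by (T1). If $r(u)=c'\in S'$, then $t_{c'}(i)=\infty$ by (P4), $t_c(i)=\infty$ by (P2), and $\tau(u)$ has root $c$ and index $i$. So all new enumerators have level $\infty$ and (Ext) holds. Conditions (S2) and (S4) for them follow from (T4) and (T3).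

For (S3) it remains to consider $y$ old of finite level and $v$ new. If $B(y,v)=n$, the inequality holds since $\ell(y)\le|T|$. Otherwise $y=\tau(x)$ and $v=\tau(w)$. As $y$ is old, $y\in S$ and $x=y'$; as $v$ is new, $w\notin S'$. By (P3), $w\notin\operatorname{ran}g(y')$, so (S3) in $T$ and (P5) give $B(y,v)=B(y',w)\ge\ell(y')=\ell(y)$.

We turn to $\tau$. It is injective, and $U_j$ for $j<n$ is handled by (P1) and (T3). For every $y\in A^T$ we have $r(\tau(y))=\tau(r(y))$ and $\mathrm{ind}(\tau(y))=\mathrm{ind}(y)$, by (P1) and (P3) if $y\in S'$ and by (T2) if not; hence $W_i(\tau(c),\tau(y))$ holds if and only if $W_i(c,y)$ does. For $(x,w)\in A^T\times T$ we have $B(\tau(x),\tau(w))=B(x,w)$, by (P1) if $x,w\in S'$, and otherwise by (T5), because then $\tau(x)$ or $\tau(w)$ is new. Now let $j<n$, $x\in A^T$, $w\in T$, and compare $G_j(x,w)$ with $G_j(\tau(x),\tau(w))$; for $x\notin A$ both are false.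
\begin{itemize}
\item If $x,w\in S'$, use (P1).
\item If $x\in S'$ and $w\notin S'$, then $G_j(x,w)$ fails by (P3). Also $\tau(x)$ is old and $\tau(w)$ is new, and by (T4) an old enumerator lists new elements only at positions $\ge n$.
\item If $x\notin S'$ and $j<\ell(x)$, then $g_j(\tau(x))=\tau(g_j(x))$, and $\tau$ is injective. If $x\notin S'$ and $\ell(x)\le j$, then $G_j(x,w)$ fails, and $g_j(\tau(x))\in Z$ is not $\tau(w)$.\qedhere
\end{itemize}
\end{proof}

\begin{example}
Start with $\{c\}$, $t_c\equiv\infty$. Growth gives $S=\{c,y\}$ with $W_0(c,y)$, say $g_0(y)=c$, $g_1(y)=y$, and $B(y,c)=B(y,y)=1$. The shadow move adds $c',y'$ with $t_{c'}(0)=2$. So $y'$ has level $2$ and lists $c',y'$, while $y$ goes on to list, say, $g_2(y)=c'$, $g_3(y)=y'$; the four mixed values of $B$ are $4$. In $T=\{c,y,c',y'\}$ the formula $\exists x\,G_3(x,y')$ holds, with witness $y$, but $\exists x\,G_3(x,y)$ does not. Transfer, with $n=4$, adds $d=\tau(c)$, $x=\tau(y)$ and four spare roots. The new enumerator $x$ has root $d$ and begins its list with $\tau(c),\tau(y),\tau(c'),\tau(y')=d,x,c,y$, so now $G_3(x,y)$ holds. The tuples $(x,g_{<4}(x))$ and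 $(y,g_{<4}(y))$ do not have the same atomic type: $y=g_3(x)$ lists $x$ at some position $j\ge4$, whereas $y'=g_3(y)$ never lists $y$. This is why $x$ must not have the color of $y$.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:M}]
Let $S_0=\{c_0\}$ with $c_0\in V$ and $t_{c_0}\equiv\infty$; this is a stage. Number the shadow pairs and the roots in the order in which they appear. Fix a sequence of instructions in which ``shadow'', ``transfer for the $k$-th shadow pair'' and ``growth for the $k$-th root'' each occur infinitely often, for every $k$. Obtain $S_{s+1}$ from $S_s$ by carrying out the $s$-th instruction if the object it mentions already exists, and by the shadow move otherwise. The stages increase strictly. Let $\mathcal M=\bigcup_sS_s$, with the levels defined at the stages.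

(M1) follows from (S1), the common level being $t_c(i)$. (M2) follows from (S2): if $\ell(y)=\infty$, then $g_j(y)$, $j<|S_s|$, enumerates $S_s$ for all large $s$. For (M3) apply (S3) at a stage containing $y$ and $u$. In (M4), existence and uniqueness of $y_o$ follow from (S4) at stages containing the elements in question; if $\ell(y)=\infty$ then $y=y_o$, and if $k\le\ell(y)<\infty$ we restrict the tuples in (S4). (M5) holds because growth is applied to every root.

For (M6), choose $s$ such that $F\subseteq S_s$ and the shadow move is applied to $S:=S_s$, and let $e(u)=u'$ for $u\in F$. The elements of $A\cap e(F)$ have finite level by (P3). Let $\bar s$ enumerate $S$, and let $\mathcal M\models\varphi(\bar s',\bar d)$ with $\varphi$ finitary quantifier-free. Choose a stage $T$ that contains $\bar d$, at which transfer is applied to $(S,S')$, and such that $|T|$ exceeds the index $j$ of every $U_j$ and $G_j$ in $\varphi$. By Lemma~\ref{lem:transfer} and $\tau(\bar s')=\bar s$ we get $\mathcal M\models\varphi(\bar s,\tau(\bar d))$. So $(\mathcal M,\bar s)\le_1(\mathcal M,\bar s')$ by Lemma~\ref{lem:one}, and (K2) restricts this to $F$.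
\end{proof}

\section{Coding one bit at level $\beta$}\label{sec:gadgets}

To move the counterexample from level $2$ to level $\beta+2$ we replace each atomic fact by one of two auxiliary structures. They should be $\equiv_\beta$, so that the fact is invisible below level $\beta+1$, and each should be distinguished from the other by a $\Sigma_{\beta+1}$ sentence, so that the fact and its negation play at level $\beta+1$ the role that literals play at level $1$. The tool for computing back-and-forth relations of structures assembled from pieces is the following lemma.

\begin{lemma}\label{lem:comp}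
Let $\mathcal X=\bigsqcup_{i\in I}X_i$ and $\mathcal Y=\bigsqcup_{i\in I}Y_i$ be structures partitioned into nonempty induced substructures. Assume that for each relation symbol $R$, of arity $k$, and all indices $i_1,\dots,i_k$ that are not all equal, either $R$ holds on all of $X_{i_1}\times\dots\times X_{i_k}$ and on all of $Y_{i_1}\times\dots\times Y_{i_k}$, or on no tuple of either. Let $\gamma\ge1$ and $(X_i,\bar a_i)\le_\gamma(Y_i,\bar b_i)$ for all $i$, where $\bar a_i,\bar b_i$ are empty for all but finitely many $i$. Then $(\mathcal X,\bar a)\le_\gamma(\mathcal Y,\bar b)$, where $\bar a$ and $\bar b$ are the concatenations of the $\bar a_i$ and of the $\bar b_i$.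
\end{lemma}

\begin{proof}
Induction on $\gamma$. Let $\gamma=1$. By Lemma~\ref{lem:one} and disjunctive normal form, it suffices to take a finite conjunction of literals true in $\mathcal Y$ of $\bar b\bar d$ and find $\bar c$ such that it is true of $\bar a\bar c$. Split $\bar d$ into parts $\bar d_i\in Y_i$. For each of the finitely many $i$ met by $\bar b\bar d$, the literals whose variables are all interpreted in $Y_i$ form a conjunction true of $\bar b_i\bar d_i$, and Lemma~\ref{lem:one} gives $\bar c_i\in X_i$ such that it is true of $\bar a_i\bar c_i$. The truth value of any other literal depends only on the indices of the components in which its variables are interpreted, by assumption for relation symbols, and because elements of different components are distinct for equality. For $\gamma>1$, let $1\le\delta<\gamma$ and $\bar d\in\mathcal Y$, split as before. For each $i$ choose $\bar c_i\in X_i$ with $(Y_i,\bar b_i\bar d_i)\le_\delta(X_i,\bar a_i\bar c_i)$, where $\bar c_i$ is empty when $\bar d_i$ is. The induction hypothesis gives $(\mathcal Y,\bar b\bar d)\le_\delta(\mathcal X,\bar a\bar c)$. The case $\delta=0$ follows from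 $\delta=1$.
\end{proof}

\subsection*{Sums, bags and relativization}
Let $\mathcal K_i$ ($i\in I$) be countably many structures, regarded as structures for the union of their languages by interpreting foreign symbols as empty, and form their disjoint union, in which relations hold only of tuples inside one $\mathcal K_i$. The \emph{named sum} is its expansion by new unary predicates $X_i$ naming the parts $\mathcal K_i$. The \emph{bag} is its expansion by a new equivalence relation $E$ whose classes are the $\mathcal K_i$. By (K5), Lemma~\ref{lem:comp} applies to two named sums over the same index set, and to two bags whose classes have been matched by a bijection.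

If $\xi(y,\bar x)$ is finitary quantifier-free, a sentence $\varphi$ is \emph{relativized} to $\{y:\xi(y,\bar x)\}$ by replacing each $\forall y\,\psi$ by $\forall y\,(\neg\xi(y,\bar x)\vee\psi)$ and each $\exists y\,\psi$ by $\exists y\,(\xi(y,\bar x)\wedge\psi)$. The result says that the substructure induced on this set, if nonempty, satisfies $\varphi$, and it lies in the same class $\Sigma_\gamma$ or $\Pi_\gamma$ as $\varphi$. Two consequences: ``$E$ is an equivalence relation, the other relations hold only inside classes'' is $\Pi_1$, and properties of the class $[x]_E$ are expressed without loss of complexity; and if $\gamma\ge2$ and every $\mathcal K_i$ has a $\Pi_\gamma$ Scott sentence, then so does the named sum. For the latter, take the conjunction of the relativized Scott sentences with the $\Pi_2$ statement that the $X_i$ are nonempty, pairwise disjoint and cover the universe, that relations hold only inside parts, and that foreign symbols are empty on each part.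

The induction that produces the two structures needs an asymmetric statement; the symmetric pair is obtained afterwards by placing the two structures side by side in both orders.

\begin{lemma}\label{lem:CD}
For each countable $\beta$ there are countably infinite structures $\mathcal C_\beta,\mathcal D_\beta$ in a common language such that
\begin{itemize}
\item[(i)] $\mathcal D_\beta\le_{\beta+1}\mathcal C_\beta$, and $\mathcal C_\beta\le_\beta\mathcal D_\beta$ if $\beta\ge1$;
\item[(ii)] some $\Sigma_{\beta+1}$ sentence $\sigma_\beta$ is true in $\mathcal D_\beta$ and false in $\mathcal C_\beta$;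
\item[(iii)] both structures have $\Pi_{\beta+2}$ Scott sentences.
\end{itemize}
In particular $\mathcal C_\beta\equiv_\beta\mathcal D_\beta$ for $\beta\ge1$.
\end{lemma}

\begin{proof}
\emph{$\beta=0$.} The language has one unary symbol $P$. Let $\mathcal C_0$ be infinite with $P$ empty, let $P$ be infinite and coinfinite in $\mathcal D_0$, and let $\sigma_0=\exists x\,P(x)$. Since $\mathcal C_0$ embeds in $\mathcal D_0$, Lemma~\ref{lem:one} gives $\mathcal D_0\le_1\mathcal C_0$. ``There are infinitely many $x$ with $P(x)$'' is a conjunction of finitary existential sentences, hence $\Pi_2$, and the same holds for $\neg P$; with $\forall x\,\neg P(x)$ this gives $\Pi_2$ Scott sentences.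

\emph{Successor step.} Let $\mathcal C_{\beta+1}$ be the bag of $\omega$ copies of $\mathcal D_\beta$, and $\mathcal D_{\beta+1}$ the bag of $\omega$ copies of $\mathcal D_\beta$ and $\omega$ copies of $\mathcal C_\beta$. (For $\beta=0$: every class of $\mathcal C_1$ meets $P$, while $\mathcal D_1$ also has classes disjoint from $P$.) Let $\bar d$ be a tuple of $\mathcal C_{\beta+1}$, possibly empty. Match the finitely many classes it meets with copies of $\mathcal D_\beta$ in $\mathcal D_{\beta+1}$, let $\bar c$ be the copy of $\bar d$ there, and match the remaining classes by any bijection. Since $\mathcal D_\beta\le_{\beta+1}\mathcal D_\beta$ and $\mathcal D_\beta\le_{\beta+1}\mathcal C_\beta$, Lemma~\ref{lem:comp} gives $(\mathcal C_{\beta+1},\bar d)\le_{\beta+1}(\mathcal D_{\beta+1},\bar c)$. For empty $\bar d$ this is $\mathcal C_{\beta+1}\le_{\beta+1}\mathcal D_{\beta+1}$, and for all $\bar d$ together it is $\mathcal D_{\beta+1}\le_{\beta+2}\mathcal C_{\beta+1}$ by (K1). Let $\sigma_{\beta+1}=\exists x\,([x]_E\models\neg\sigma_\beta)$; it is $\Sigma_{\beta+2}$, true in $\mathcal D_{\beta+1}$ and false in $\mathcal C_{\beta+1}$. The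 statements ``every class is isomorphic to $\mathcal D_\beta$'' and ``every class is isomorphic to $\mathcal D_\beta$ or to $\mathcal C_\beta$'' are $\Pi_{\beta+2}$ by (iii) for $\beta$. ``Infinitely many classes satisfy $\sigma_\beta$'' and ``infinitely many classes satisfy $\neg\sigma_\beta$'' are conjunctions over $n$ of $\Sigma_{\beta+2}$ sentences asserting the existence of $n$ inequivalent elements with the property, hence $\Pi_{\beta+3}$. These combine to $\Pi_{\beta+3}$ Scott sentences.

\emph{Limit step.} Let $\lambda$ be a limit and fix $1\le\beta_0<\beta_1<\cdots$ with supremum $\lambda$. For $n\le\infty$ let $\mathcal F_n$ be the named sum over $i\in\omega$ whose $i$-th part is $\mathcal C_{\beta_i}$ if $i<n$ and $\mathcal D_{\beta_i}$ if $i\ge n$. For $n<\omega$ and $i\ge n$ we have $\mathcal C_{\beta_i}\equiv_{\beta_n}\mathcal D_{\beta_i}$, so $\mathcal F_n\equiv_{\beta_n}\mathcal F_\infty$ by Lemma~\ref{lem:comp}. Let $\mathcal C_\lambda$ be the bag of $\omega$ copies of each $\mathcal F_n$, $n<\omega$, and let $\mathcal D_\lambda$ be the bag with $\omega$ copies of $\mathcal F_\infty$ added. Let $\bar d$ be a tuple of $\mathcal C_\lambda$,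 possibly empty, and let $\bar c$ be the same tuple in $\mathcal D_\lambda\supseteq\mathcal C_\lambda$. Given $1\le\eta<\lambda$, choose $n$ with $\beta_n\ge\eta$. Match the copies of $\mathcal F_n$ in $\mathcal C_\lambda$ not meeting $\bar d$ bijectively with the copies of $\mathcal F_n$ in $\mathcal D_\lambda$ not meeting $\bar c$ together with all copies of $\mathcal F_\infty$, and match every other class with itself. Lemma~\ref{lem:comp} gives $(\mathcal C_\lambda,\bar d)\le_\eta(\mathcal D_\lambda,\bar c)$. By (K4), $(\mathcal C_\lambda,\bar d)\le_\lambda(\mathcal D_\lambda,\bar c)$, and (i) follows as in the successor step. Let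
\[
\sigma_\lambda=\exists x\bigwedge_i\big(\{y:E(x,y)\wedge X_i(y)\}\models\neg\sigma_{\beta_i}\big).
\]
The conjunction is $\Pi_\lambda$, so $\sigma_\lambda$ is $\Sigma_{\lambda+1}$. It is true in $\mathcal D_\lambda$ because of $\mathcal F_\infty$, and false in $\mathcal C_\lambda$ because the $n$-th part of $\mathcal F_n$ is $\mathcal D_{\beta_n}$. Each $\mathcal F_n$, $n\le\infty$, has a $\Pi_\lambda$ Scott sentence, since $\beta_i+2<\lambda$ for all $i$. So ``every class is isomorphic to some $\mathcal F_n$'', with $n$ ranging over the allowed values, has the form $\forall\bigvee\Pi_\lambda$, and ``for each allowed $n$, infinitely many classes are isomorphic to $\mathcal F_n$'' has the form $\bigwedge\exists\,\Pi_\lambda$. Both are $\Pi_{\lambda+2}$, and they give the Scott sentences.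
\end{proof}

For $\beta\ge1$ let $\mathcal A^0_\beta$ be the named sum with first part $\mathcal C_\beta$ and second part $\mathcal D_\beta$, and let $\mathcal A^1_\beta$ be the named sum with first part $\mathcal D_\beta$ and second part $\mathcal C_\beta$. Let $\sigma^0_\beta$ say that the second part satisfies $\sigma_\beta$, and $\sigma^1_\beta$ that the first part does. From Lemmas~\ref{lem:comp} and~\ref{lem:CD} we read off:

\begin{corollary}\label{cor:gadget}
For $\beta\ge1$: $\mathcal A^0_\beta\equiv_\beta\mathcal A^1_\beta$; the sentence $\sigma^\varepsilon_\beta$ is $\Sigma_{\beta+1}$, true in $\mathcal A^\varepsilon_\beta$ and false in $\mathcal A^{1-\varepsilon}_\beta$; and both structures have $\Pi_{\beta+2}$ Scott sentences.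
\end{corollary}

\section{The levels $\alpha=\beta+2$}\label{sec:lift}

\subsection*{Hiding the atomic diagram}
Let $\mathcal K$ be an infinite structure in a language $\{R_i\}$. Put $\mathcal K^{(0)}=\mathcal K$. For $\beta\ge1$ the structure $\mathcal K^{(\beta)}$ consists of the universe $K$ of $\mathcal K$, named by a unary predicate $\mathrm{Main}$, and, for each $i$ and each tuple $\bar a$ from $K$ of the arity of $R_i$, a \emph{gadget} $\{(i,\bar a,z):z\in\mathcal A^\varepsilon_\beta\}$, a copy of $\mathcal A^\varepsilon_\beta$, where the \emph{type} $\varepsilon$ is $1$ if $\mathcal K\models R_i(\bar a)$ and $0$ otherwise. The symbols $R_i$ are not in the new language. The relations of the gadget language hold only within single gadgets, and new relations $Q_i$, consisting of the tuples $(\bar a,(i,\bar a,z))$, link the gadgets to $\mathrm{Main}$. An isomorphism $\mathcal K^{(\beta)}\cong\mathcal N^{(\beta)}$ maps gadgets to gadgets of the same type, so it restricts to an isomorphism $\mathcal K\cong\mathcal N$.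

An element of $\mathcal K^{(\beta)}$ lies \emph{over} $F\subseteq K$ if it belongs to $F$ or has the form $(i,\bar a,z)$ with $\bar a$ from $F$. Every tuple lies over a finite set. If $e:F\to\mathcal N$ is an injection that preserves literals, it extends to the elements over $F$ by $e(i,\bar a,z)=(i,e(\bar a),z)$.

\begin{lemma}\label{lem:L1}
Let $\mathcal K,\mathcal N$ be infinite, $F\subseteq\mathcal K$ finite, and $e:F\to\mathcal N$ an injection with $(\mathcal K,F)\le_1(\mathcal N,e(F))$. Then $(\mathcal K^{(\beta)},\bar p)\le_{\beta+1}(\mathcal N^{(\beta)},e(\bar p))$ for every tuple $\bar p$ over $F$.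
\end{lemma}

\begin{proof}
For $\beta=0$ this is (K2). Let $\beta\ge1$. By (K1) it suffices to answer a tuple $\bar r\in\mathcal N^{(\beta)}$ at level $\beta$. Let $\bar a$ enumerate $F$ without repetition and let $\bar b=e(\bar a)$. Choose a tuple $\bar d$ from $N$ such that the entries of $\bar b\bar d$ are distinct and $\bar r$ lies over them. The gadgets met by $\bar r$ have finitely many indices $(i,\bar m)$. Consider the conjunction saying that the entries of $\bar b\bar d$ are distinct and recording, for each such index, whether $R_i(\bar m)$ holds. By Lemma~\ref{lem:one} there is $\bar c\in\mathcal K$ such that $\bar a\bar c$ satisfies this conjunction. Since $N$ and $K$ are countably infinite, $\bar b\bar d\mapsto\bar a\bar c$ extends to a bijection $f:N\to K$.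

Partition both structures into the singletons of $\mathrm{Main}$ and the gadgets, and match $\{m\}$ with $\{f(m)\}$ and the gadget with index $(i,\bar m)$ with the one with index $(i,f(\bar m))$. The only relations between different components are the $Q_i$, and they are determined by the indices. A gadget met by $\bar r$ has the same type as its partner by the choice of $\bar c$, and so does a gadget met by $e(\bar p)$, because $\bar a$ and $\bar b$ satisfy the same literals. Let $\bar s$ be obtained from $\bar r$ by $m\mapsto f(m)$ and $(i,\bar m,z)\mapsto(i,f(\bar m),z)$; the same map sends $e(\bar p)$ to $\bar p$. Matched components containing entries of the tuples are isomorphic with corresponding entries, and all other matched components are $\equiv_\beta$ by Corollary~\ref{cor:gadget} and (K5). Lemma~\ref{lem:comp} and (K2) give $(\mathcal N^{(\beta)},e(\bar p)\bar r)\le_\beta(\mathcal K^{(\beta)},\bar p\bar s)$.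
\end{proof}

\begin{lemma}\label{lem:L2}
If $\mathcal K$ is infinite and $2$-determined, then $\mathcal K^{(\beta)}$ is $(\beta+2)$-determined.
\end{lemma}

\begin{proof}
Let $\beta\ge1$ and $\mathcal K^{(\beta)}\le_{\beta+2}\mathcal N'$. The following statements are $\Pi_2$: $\mathrm{Main}$ is infinite; $Q_i(\bar a,z)$ implies that $\bar a$ is in $\mathrm{Main}$ and $z$ is not; for every $z\notin\mathrm{Main}$ there is a pair $(i,\bar a)$ with $Q_i(\bar a,z)$, and there is at most one; a tuple satisfying a gadget relation lies outside $\mathrm{Main}$, and if one entry $z$ has $Q_i(\bar a,z)$ then all do. For each $i$, the statement ``for all $\bar a$ in $\mathrm{Main}$, the set $\{z:Q_i(\bar a,z)\}$ is nonempty and isomorphic to $\mathcal A^0_\beta$ or to $\mathcal A^1_\beta$'' is $\Pi_{\beta+2}$ by Corollary~\ref{cor:gadget}. All of these pass to $\mathcal N'$, so $\mathcal N'\cong\mathcal N^{(\beta)}$, where $\mathcal N$ is the infinite structure on $\mathrm{Main}^{\mathcal N'}$ in which $R_i(\bar a)$ holds when the gadget over $(i,\bar a)$ has type $1$.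

In any structure $\mathcal Q^{(\beta)}$, the relations $R_i(\bar x)$ and $\neg R_i(\bar x)$ of $\mathcal Q$ are expressed by the relativizations of $\sigma^1_\beta$ and $\sigma^0_\beta$ to $\{z:Q_i(\bar x,z)\}$, which are $\Sigma_{\beta+1}$. A finitary quantifier-free formula is a finite disjunction of finite conjunctions of literals, so it translates into a $\Sigma_{\beta+1}$ formula. With quantifiers restricted to $\mathrm{Main}$, $\Sigma_1$ formulas translate into $\Sigma_{\beta+1}$ formulas and $\Pi_2$ sentences into $\Pi_{\beta+2}$ sentences. Hence every $\Pi_2$ sentence true in $\mathcal K$ is true in $\mathcal N$, so $\mathcal K\le_2\mathcal N$, $\mathcal K\cong\mathcal N$, and $\mathcal N'\cong\mathcal K^{(\beta)}$.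
\end{proof}

\subsection*{Defeating parameters}
A $\Sigma_4$ sentence may name finitely many elements and then assert a $\Pi_3$ formula about them. For the structure $\mathcal M$ of Proposition~\ref{prop:M} this is decisive: $\mathcal M$ even has a $\Sigma_3$ Scott sentence. Fix $y_0$ of level $\infty$ and assert the existence of $y$ such that each $G_j(y,\cdot)$ has exactly one element, every element is in some $G_j(y,\cdot)$, and $\forall\bar z\,[\bigwedge_{j<k}G_j(y,z_j)\to\nu(\bar z)]$ for all $k$ and all literals $\nu$ true of $g_{<k}(y_0)$; this property of $y$ is $\Pi_2$. The remedy is to take infinitely many named copies of $\mathcal M$, so that finitely many parameters miss one of them.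

\begin{proposition}\label{prop:B3}
Let $\mathcal P$ be the named sum of copies $\mathcal M_p$ $(p\in\omega)$ of $\mathcal M$. For every countable $\beta\ge0$, the structure $\mathcal P^{(\beta)}$ is $(\beta+2)$-determined and has no $\Sigma_{\beta+4}$ Scott sentence.
\end{proposition}

\begin{proof}
Let $\mathcal P\le_2\mathcal N$. The $\Pi_2$ statement that the $X_p$ are nonempty and partition the universe, with no relations between different parts, passes to $\mathcal N$. So do the relativizations to $X_p$ of the $\Pi_2$ sentences true in $\mathcal M$. By Lemma~\ref{lem:karp}, $\mathcal M\le_2X_p^{\mathcal N}$ as $L$-structures, so $X_p^{\mathcal N}\cong\mathcal M$ by the proof of Theorem~\ref{thm:A}, and $\mathcal N\cong\mathcal P$. Thus $\mathcal P$ is $2$-determined, and Lemma~\ref{lem:L2} gives the first claim.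

Suppose $\mathcal P^{(\beta)}$ has a $\Sigma_{\beta+4}$ Scott sentence. One of its disjuncts $\exists\bar v\,\Theta(\bar v)$, with $\Theta\in\Pi_{\beta+3}$, holds in $\mathcal P^{(\beta)}$, say $\mathcal P^{(\beta)}\models\Theta(\bar q)$. Write
\[
\Theta(\bar v)=\bigwedge_m\forall\bar x_m\bigvee_i\exists\bar y\ \theta_{m,i}(\bar v,\bar x_m,\bar y),\qquad\theta_{m,i}\in\Pi_{\beta+1}.
\]
Let $F_0\subseteq\mathcal P$ be a finite nonempty set over which $\bar q$ lies, and fix $p$ with $F_0\cap\mathcal M_p=\emptyset$. For finite $F\subseteq\mathcal P$ let $e_F:F\to\mathcal P$ be the identity on $F\setminus\mathcal M_p$ and an injection into $\mathcal M_p$ given by (M6) on $F\cap\mathcal M_p$. Lemma~\ref{lem:comp}, applied to the parts $\mathcal M_{p'}$, gives $(\mathcal P,F)\le_1(\mathcal P,e_F(F))$.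

We build a chain $(F_k,e_k)$ in $\mathcal P$ with $e_k=e_{F_k}$. Each $e_k$ fixes $F_0$ pointwise, so $F_0\subseteq F_k$ and $e_k(\bar q)=\bar q$ for all $k$. A task at $l$ is now a pair $(m,\bar a)$ with $\bar a$ a tuple of $\mathcal P^{(\beta)}$ over $F_l$ of the length of $\bar x_m$. There are countably many, and they are scheduled as in the proof of Lemma~\ref{lem:pi3}. At step $k$, let $(m,\bar a)$ be the scheduled task, at $l\le k$, and let $\bar a^*=e_k\cdots e_l(\bar a)$, a tuple over $e_k(F_k)$. Since $\mathcal P^{(\beta)}\models\Theta(\bar q)$, there are $i$ and $\bar w$ with $\mathcal P^{(\beta)}\models\theta_{m,i}(\bar q,\bar a^*,\bar w)$; this is where it matters that $\bar q$ does not move. Let $F_{k+1}$ be a finite set that properly contains $e_k(F_k)$ and over which $\bar w$ lies.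

The limit $\mathcal N$ is infinite because $|F_{k+1}|>|F_k|$. The maps $u\mapsto[u]$ on $F_k$ preserve literals, so they extend to the elements over $F_k$, compatibly with the $e_k$, and every tuple of $\mathcal N^{(\beta)}$ is $[\bar a]$ for some $\bar a$ over some $F_l$. By Lemma~\ref{lem:limit}, $(\mathcal P,F_{k+1})\le_1(\mathcal N,[F_{k+1}])$, so by Lemmas~\ref{lem:L1} and~\ref{lem:karp} the fact established at step $k$ gives $\mathcal N^{(\beta)}\models\theta_{m,i}([\bar q],[\bar a],[\bar w])$. Every task is treated, so $\mathcal N^{(\beta)}\models\Theta([\bar q])$. Then $\mathcal N^{(\beta)}$ satisfies the Scott sentence, $\mathcal N^{(\beta)}\cong\mathcal P^{(\beta)}$, and $\mathcal N\cong\mathcal P$.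

On the other hand, an element of $A\cap X_p$ in $\mathcal N$ is $[u]=[e_k(u)]$ with $u\in F_k\cap A\cap\mathcal M_p$. The element $e_k(u)\in F_{k+1}$ has a finite level $m$, so $\neg\exists v\,G_m(x,v)$ is true of it in $\mathcal P$ and true of $[u]$ in $\mathcal N$ by Lemma~\ref{lem:limit}. In $\mathcal P$ the set $A\cap X_p$ contains an element of level $\infty$. So $\mathcal N\not\cong\mathcal P$, a contradiction.
\end{proof}

\section{Successors of limit ordinals}\label{sec:odometer}

Let $\lambda$ be a countable limit ordinal. A $(\lambda+1)$-determined structure has a $\Pi_{\lambda+2}$ Scott sentence by Proposition~\ref{prop:positive}; we show that it need not have a $\Pi_{\lambda+1}$ one. Attach to each point a sequence of bits, the $n$-th bit being coded at a level $\beta_n$ that tends to $\lambda$. If $\mathcal O\le_{\lambda+1}\mathcal N$, each point of $\mathcal N$ agrees with some point of $\mathcal O$ on all formulas below $\lambda$, so it carries one of the countably many sequences occurring in $\mathcal O$. A $\Pi_{\lambda+1}$ sentence, in contrast, has the form $\bigwedge\forall\bigvee$ applied to formulas below $\lambda$,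 each of which sees finitely many bits, and a category argument produces a model with other sequences. To make the structure $(\lambda+1)$-determined, the sequence at one point should determine the sequences at all points, and for the category argument it should do so continuously and uniformly. Adding $1$ in the $2$-adic integers does this.

Recall that the ring $\mathbb Z_2$ of $2$-adic integers consists of the sums $a=\sum_na_n2^n$ with digits $a_n\in\{0,1\}$. The digits $a_0,\dots,a_{n-1}$ agree with those of $a'$ if and only if $a\equiv a'\pmod{2^n}$. The residue classes modulo the powers of $2$ form a basis of clopen sets for a compact metrizable topology without isolated points, and $\mathbb Z\subseteq\mathbb Z_2$ meets every residue class, so it is dense. By the Baire category theorem, $\mathbb Z_2$ is not a countable union of nowhere dense sets.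

Fix $1\le\beta_0<\beta_1<\cdots$ with supremum $\lambda$, and regard all $\mathcal A^\varepsilon_{\beta_n}$ as structures for the union of their languages. For $a\in\mathbb Z_2$ let $\mathcal O_a$ consist of $\mathrm{Main}=\mathbb Z$ with the relation $\mathrm{Suc}=\{(x,x+1):x\in\mathbb Z\}$ and, for $x\in\mathbb Z$ and $n\in\omega$, a gadget $\{(n,x,\varepsilon,z):z\in\mathcal A^\varepsilon_{\beta_n}\}$, a copy of $\mathcal A^\varepsilon_{\beta_n}$, whose type $\varepsilon$ is the $n$-th digit of $a+x$. Gadget relations hold only within gadgets, and $Q_n$ consists of the pairs $(x,(n,x,\varepsilon,z))$. Let $\mathcal O=\mathcal O_0$. For $a\in\mathbb Z$ the translation $x\mapsto a+x$ induces an isomorphism $\mathcal O_a\cong\mathcal O$. Conversely, an isomorphism $f:\mathcal O_a\to\mathcal O$ preserves the types of gadgets, so $a+0$ and $f(0)\in\mathbb Z$ have the same digits. Thus $\mathcal O_a\cong\mathcal O$ if and only if $a\in\mathbb Z$.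

\begin{proposition}\label{prop:odometer}
$\mathcal O$ is $(\lambda+1)$-determined and has no $\Pi_{\lambda+1}$ Scott sentence.
\end{proposition}

\begin{proof}
Let $\mathcal O\le_{\lambda+1}\mathcal N$. By $\Pi_2$ sentences, $\mathrm{Main}^{\mathcal N}$ is nonempty, $\mathrm{Suc}$ is the graph of a permutation $s$ of it without finite cycles, every element outside $\mathrm{Main}$ is linked by exactly one $Q_n$ to exactly one element of $\mathrm{Main}$, there are no other links, and gadget relations hold only within the sets $\{z:Q_n(x,z)\}$. By a $\Pi_{\beta_n+2}$ sentence for each $n$, these sets are nonempty and isomorphic to $\mathcal A^0_{\beta_n}$ or $\mathcal A^1_{\beta_n}$. Let $d,d'\in\mathrm{Main}^{\mathcal N}$ and choose $c,c'\in\mathcal O$ with $(\mathcal N,dd')\le_\lambda(\mathcal O,cc')$. Then $c,c'\in\mathbb Z$, say $c'=c+k$. This is expressed by a finitary existential formula describing a $\mathrm{Suc}$-path, so $d'=s^k(d)$ by (K3). Hence $\mathrm{Main}^{\mathcal N}=\{s^k(d):k\in\mathbb Z\}$, and these elements are distinct. Now fix $d$ and $c$ with $(\mathcal N,d)\le_\lambda(\mathcal O,c)$. For all $k,n$, the statement ``the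 $n$-th gadget at the $k$-th successor of $x$ satisfies $\sigma^1_{\beta_n}$'' is $\Sigma_{\beta_n+1}$ and $\beta_n+1<\lambda$, so by (K3) the $n$-th gadgets at $s^k(d)$ and at $c+k$ have the same type. Therefore $s^k(d)\mapsto c+k$ extends to an isomorphism $\mathcal N\cong\mathcal O$.

Let $\Psi$ be a $\Pi_{\lambda+1}$ sentence true in $\mathcal O$. A $\Sigma_\lambda$ formula is a disjunction of formulas $\exists\bar y\,\pi$ with $\pi\in\Pi_\zeta$, $\zeta<\lambda$, and $\zeta+1<\lambda$. So $\Psi=\bigwedge_m\forall\bar x_m\bigvee_i\chi_{m,i}(\bar x_m)$, where each $\chi_{m,i}$ is $\Sigma_\eta$ for some $\eta$ with $1\le\eta<\lambda$ depending on $m,i$. A \emph{formal element} is an integer or a quadruple $(n,x,\varepsilon,z)$ with $z\in\mathcal A^\varepsilon_{\beta_n}$. For a tuple $\bar p$ of formal elements of the length of $\bar x_m$ let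
\[
C_{\bar p}=\{a\in\mathbb Z_2:\bar p\in\mathcal O_a\},\qquad H_{m,\bar p}=\Big\{a\in C_{\bar p}:\mathcal O_a\models\bigvee_i\chi_{m,i}(\bar p)\Big\}.
\]
The set $C_{\bar p}$ is clopen, since it is defined by prescribing finitely many digits of finitely many translates $a+x$.

The set $H_{m,\bar p}$ is open. Let $\mathcal O_a\models\chi_{m,i}(\bar p)$ with $\chi_{m,i}\in\Sigma_\eta$. Choose $n$ with $\beta_n\ge\eta$ and larger than the first coordinate of every quadruple in $\bar p$. Let $a'\equiv a\pmod{2^n}$. Then $a'+x\equiv a+x\pmod{2^n}$ for all $x\in\mathbb Z$, so $\mathcal O_a$ and $\mathcal O_{a'}$ have identical gadgets at $(k,x)$ for $k<n$; in particular $a'\in C_{\bar p}$. For $k\ge n$ the gadgets at $(k,x)$ contain no entry of $\bar p$ and are $\equiv_{\beta_k}$, hence $\equiv_{\beta_n}$. Take as components the singletons of $\mathrm{Main}$ and the gadgets; the relations $\mathrm{Suc}$ and $Q_k$ between components are determined by the indices. Lemma~\ref{lem:comp} gives $(\mathcal O_{a'},\bar p)\le_{\beta_n}(\mathcal O_a,\bar p)$. The $\Pi_{\beta_n}$ formula $\neg\chi_{m,i}$ fails at $\bar p$ in $\mathcal O_a$, so it fails in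 $\mathcal O_{a'}$, and $a'\in H_{m,\bar p}$.

For $a\in C_{\bar p}\cap\mathbb Z$ we have $\mathcal O_a\cong\mathcal O\models\Psi$, so $a\in H_{m,\bar p}$. Thus the closed set $C_{\bar p}\setminus H_{m,\bar p}$ contains no integer, so it has empty interior and is nowhere dense. There are countably many pairs $(m,\bar p)$, and the countably many singletons $\{x\}$, $x\in\mathbb Z$, are nowhere dense. By the Baire category theorem there is $a\in\mathbb Z_2\setminus\mathbb Z$ outside all sets $C_{\bar p}\setminus H_{m,\bar p}$. For every $m$ and every tuple $\bar p\in\mathcal O_a$ of the right length, $a\in C_{\bar p}$ and hence $a\in H_{m,\bar p}$. So $\mathcal O_a\models\Psi$ while $\mathcal O_a\not\cong\mathcal O$, and $\Psi$ is not a Scott sentence of $\mathcal O$.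
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Part (3) is Proposition~\ref{prop:B3}. Every countable $\alpha\ge1$ is of exactly one of the forms $1$, a limit, $\lambda+1$ with $\lambda$ a limit, or $\beta+2$. If $\alpha=1$ or $\alpha$ is a limit, Proposition~\ref{prop:positive} gives a $\Pi_\alpha$ Scott sentence, which is also $\Pi_{\alpha+1}$. If $\alpha=\lambda+1$, Proposition~\ref{prop:positive} gives a $\Pi_{\alpha+1}$ Scott sentence, and Proposition~\ref{prop:odometer} shows that a $\Pi_\alpha$ one need not exist. If $\alpha=\beta+2$, the structure in (3) has no $\Pi_{\alpha+1}$ and no $\Pi_\alpha$ Scott sentence, because $\Pi_\alpha\subseteq\Pi_{\alpha+1}\subseteq\Sigma_{\alpha+2}$. This proves (1) and (2).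
\end{proof}

\begin{thebibliography}{1}
\bibitem{CGH}
Ruiyuan Chen, David Gonzalez, Matthew Harrison-Trainor,
\emph{Optimal Syntactic Definitions of Back-and-Forth Types},
arXiv:2505.00893 (2025).
\end{thebibliography}
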